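\title{Conjugate instants and the Maslov index of geodesics in stationary Lorentzian manifolds}

\begin{abstract}
It has been conjectured that along a geodesic of a Lorentzian manifold with a timelike Killing vector field the conjugate instants do not accumulate, and that their number $N$, counted with multiplicity, equals the Maslov index $\mu$ of the geodesic. We show that both claims are false. In an explicit family of stationary metrics on $\mathbb R^3$ the conjugate instants of a spacelike geodesic form any prescribed nonempty compact subset of $(0,1)$, and a real-analytic member of the family has $N=2$ and $\mu=0$. We then determine what survives: $\mu$ equals $n_0$ or $n_0+1$, where $n_0<\infty$ counts the conjugate instants of a reduced system of Riemannian type; $0\le\mu\le N$; and the conjecture holds for causal geodesics and in dimension two. In every dimension $n\ge3$ all pairs with $0\le\mu\le N\le\infty$ and $\mu$ finite occur, for globally hyperbolic, geodesically complete stationary metrics on $\mathbb R^n$.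
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Conjugate instants and the Maslov index}

Let $(M,g)$ be a Lorentzian manifold of dimension $n\ge2$ and signature $(-,+,\dots,+)$. All data are smooth. A vector $v\ne0$ is \emph{timelike}, \emph{lightlike} or \emph{spacelike} if $g(v,v)$ is negative, zero or positive, and \emph{causal} if it is timelike or lightlike; a nonconstant geodesic is named after its velocity. Let $\gamma:[0,1]\to M$ be a geodesic, and let a prime denote the covariant derivative along $\gamma$. A \emph{Jacobi field} is a vector field $J$ along $\gamma$ with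
\[
J''=RJ,\qquad R(\tau)v=\mathrm{Rm}(\gamma'(\tau),v)\gamma'(\tau),
\]
where $\mathrm{Rm}(X,Z)=\nabla_X\nabla_Z-\nabla_Z\nabla_X-\nabla_{[X,Z]}$. We use three standard facts: $R(\tau)$ is $g$-symmetric, $R\gamma'=0$, and the Jacobi fields are exactly the variation fields of one-parameter families of geodesics containing $\gamma$.

An instant $T\in(0,1]$ is \emph{conjugate} if some Jacobi field $J\ne0$ has $J(0)=0$ and $J(T)=0$: to first order, geodesics leaving $\gamma(0)$ in directions close to $\gamma'(0)$ meet again at $\gamma(T)$. The \emph{multiplicity} of $T$ is the dimension of the space of such fields, $T$ is \emph{simple} if the multiplicity is one, and $N\in\{0,1,2,\dots\}\cup\{\infty\}$ is the number of conjugate instants counted with multiplicity. To avoid an endpoint convention we assume throughout that $T=1$ is not conjugate.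

Identify each $T_{\gamma(\tau)}M$ with $V=T_{\gamma(0)}M$ by parallel transport. A Jacobi field with $J(0)=0$ satisfies $J(\tau)=\tau J'(0)+O(\tau^2)$, so the linear map $J'(0)\mapsto J(\tau)$ is invertible for $\tau$ in some interval $(0,\varepsilon]$. The conjugate instants are the zeros in $[\varepsilon,1]$ of the determinant of this map. They form a compact set, and they do not accumulate if and only if $N<\infty$.

On $V\oplus V$ consider the symplectic form and the Lagrangian subspace
\[
\omega\big((v_1,v_1'),(v_2,v_2')\big)=g(v_1,v_2')-g(v_1',v_2),\qquad L_0=\{0\}\oplus V .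
\]
Since $R$ is symmetric, $\omega\big((J_1,J_1'),(J_2,J_2')\big)$ is constant for any two Jacobi fields. Hence
\[
\ell(\tau)=\{(J(\tau),J'(\tau)) : J\text{ a Jacobi field along }\gamma,\ J(0)=0\}
\]
is a smooth path of Lagrangian subspaces with $\ell(0)=L_0$. An instant $T$ is conjugate exactly when $\ell(T)\cap L_0\ne\{0\}$, and the dimension of the intersection is the multiplicity. In particular $\ell(\varepsilon)$ and $\ell(1)$ are transversal to $L_0$. The \emph{Maslov index of $\gamma$} is the integer $\mu=\mu_{L_0}(\ell|_{[\varepsilon,1]})$, the Maslov index of this path relative to $L_0$. It is defined with no assumption on the conjugate instants; its properties are recalled in Section~\ref{sec:maslov}. It is a signed count. At a conjugate instant $T$ the \emph{crossing form} is the quadratic form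
\begin{equation}\label{eq:crossgeo}
J\longmapsto g\big(J'(T),J'(T)\big)\qquad\text{on}\qquad\{J\text{ Jacobi}: J(0)=J(T)=0\},
\end{equation}
the instant is \emph{nondegenerate} if this form is, and when all conjugate instants are nondegenerate, $\mu$ is the sum of the signatures of the crossing forms.

For a Riemannian geodesic every crossing form is positive definite, because a nonzero Jacobi field with $J(T)=0$ has $J'(T)\ne0$; so $N<\infty$ and $\mu=N$. For an indefinite metric the sign is lost.

\begin{example}\label{ex:desitter}
Let $g=-dt^2+\cosh^2(\Omega t)\,ds^2$ on $\mathbb R^2$ with $\pi<\Omega<2\pi$, and $\gamma(\tau)=(t,s)=(0,\tau)$. The geodesic equations are $\ddot t=-\Omega\cosh(\Omega t)\sinh(\Omega t)\,\dot s^2$ and $\frac{d}{d\tau}(\cosh^2(\Omega t)\,\dot s)=0$. Their linearization at $\gamma$, for $J=f\partial_t+\sigma\partial_s$, is $f''=-\Omega^2f$, $\sigma''=0$. The only conjugate instant is $T=\pi/\Omega$, with $J=\sin(\Omega\tau)\,\partial_t$ and crossing form $-\Omega^2<0$. So $N=1$ and $\mu=-1$.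
\end{example}

It is also known that along general semi-Riemannian geodesics conjugate instants may accumulate, and that there are pathological examples in which the set of conjugate instants is arbitrarily complicated.

\subsection{The conjecture}

The manifold $(M,g)$ is \emph{stationary} if it has a timelike Killing vector field $\mathcal Y$, that is, a timelike field whose local flows are isometries. Isometries map geodesics to geodesics, so $Y=\mathcal Y\circ\gamma$ is a Jacobi field along $\gamma$, timelike at every instant. A Lorentzian metric has a single negative direction, and in the stationary case a Jacobi field that never vanishes points along it. One would guess that this direction cannot focus, and that conjugate instants come only from the positive definite complement $Y^\perp$, as in the Riemannian case. The simplest cases agree. For a product $g=g_0-dt^2$ with $g_0$ Riemannian, the $\partial_t$-component of a Jacobi field is affine, so it vanishes identically if it vanishes twice, and all crossing forms are positive definite. For causal geodesics and in dimension two the guess is also correct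 (Theorem~\ref{thm:true}(iii)). The following conjecture is described in \cite{JMP} as an open problem, proven only in special cases.

\begin{quote}
\textbf{Conjecture.} \emph{Along any geodesic $\gamma$ of a stationary Lorentzian manifold the conjugate instants do not accumulate, and the Maslov index of $\gamma$ equals their number counted with multiplicity.}
\end{quote}

\subsection{Results}

Both claims of the conjecture are false.

\begin{theorem}\label{thm:counter}
For a smooth function $h:\mathbb R\to(0,\infty)$ consider, on $\mathbb R^3$ with coordinates $(t,s,y)$,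
\[
g_h=ds^2+dy^2-\frac1{h(s)}\big(dt+\sqrt{12}\,y\,ds\big)^2,\qquad \gamma(\tau)=(0,\tau,0),\quad\tau\in[0,1].
\]
Then $\partial_t$ is a timelike Killing field and $\gamma$ is a spacelike geodesic.
\begin{enumerate}
\item[(a)] For $h(s)=6s^2-2s+\frac29$, which is real-analytic and positive on $\mathbb R$, the conjugate instants are exactly $\frac13$ and $\frac23$. Both are simple and nondegenerate, with crossing forms of opposite signs. So $N=2$ and $\mu=0$.
\item[(b)] For every nonempty compact set $K\subset(0,1)$ and every $e\in\{0,1\}$ there is an $h$ for which the set of conjugate instants is exactly $K$, all conjugate instants are simple, and $\mu=e$.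
\end{enumerate}
\end{theorem}

Part (a) refutes the second claim of the conjecture. Part (b) refutes the first as soon as $K$ is infinite: a convergent sequence with its limit, a Cantor set, an interval.

What survives is governed by a second family of instants. Let $\gamma$ be a geodesic in a stationary manifold. We call $T\in(0,1]$ a \emph{reduced conjugate instant}, briefly a \emph{reduced instant}, if some Jacobi field $J\ne0$ satisfies
\begin{equation}\label{eq:reduced}
J(0)=0,\qquad g(J'(0),Y(0))=0,\qquad J(T)\in\mathbb R\,Y(T);
\end{equation}
its multiplicity is the dimension of the space of Jacobi fields satisfying \eqref{eq:reduced}. That space is the kernel of the linear map $J\mapsto\big(g(J'(0),Y(0)),\,J(T)\bmod Y(T)\big)$ from the $n$-dimensional space of Jacobi fields vanishing at $0$ to the $n$-dimensional space $\mathbb R\oplus\big(T_{\gamma(T)}M/\mathbb R\,Y(T)\big)$. So if $T$ is not a reduced instant, the map is bijective, and there are a unique Jacobi field $J_T$ and a unique number $F(T)$ with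
\begin{equation}\label{eq:defF}
J_T(0)=0,\qquad g(J_T'(0),Y(0))=1,\qquad J_T(T)=-F(T)\,Y(T).
\end{equation}
By the same bijectivity, a Jacobi field $J$ with $J(0)=J(T)=0$ equals $CJ_T$ with $C=g(J'(0),Y(0))$. Therefore
\begin{equation}\label{eq:criterion}
\begin{gathered}
\text{if $T$ is not a reduced instant, then $T$ is conjugate if and only if $F(T)=0$,}\\
\text{and in that case $T$ is simple.}
\end{gathered}
\end{equation}
For a product $g_0-dt^2$ with $\mathcal Y=\partial_t$, the reduced instants are the conjugate instants of the projected Riemannian geodesic, $J_T=-\tau\,\partial_t$ and $F(T)=T$.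

\begin{theorem}\label{thm:true}
Let $\gamma$ be a geodesic in a stationary Lorentzian manifold with $\gamma(1)$ not conjugate to $\gamma(0)$.
\begin{enumerate}
\item[(i)] The number $n_0$ of reduced instants in $(0,1)$, counted with multiplicity, is finite, and $\mu\in\{n_0,n_0+1\}$; in particular $\mu\ge0$. Precisely, put $T'=1$ if $1$ is not a reduced instant; otherwise there is $T'<1$ such that $[T',1]$ contains no conjugate instant and $[T',1)$ no reduced instant, and we take any such $T'$. Then $F(T')\ne0$ and
\begin{equation}\label{eq:formula}
\mu=\begin{cases}n_0,&F(T')>0,\\ n_0+1,&F(T')<0.\end{cases}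
\end{equation}
\item[(ii)] $\mu\le N$.
\item[(iii)] If $\gamma$ is timelike, lightlike or constant, or if $\dim M=2$, both claims of the conjecture hold. If $(M,g)$ is real-analytic, the conjugate instants do not accumulate (but $\mu\ne N$ is possible, by Theorem~\ref{thm:counter}(a)).
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $n\ge3$.
\begin{enumerate}
\item[(a)] For every nonempty compact set $K\subset(0,1)$ and every $e\in\{0,1\}$ there are an $n$-dimensional stationary manifold with a Killing field satisfying $g(\mathcal Y,\mathcal Y)\equiv-1$ and a spacelike geodesic whose conjugate instants are exactly the points of $K$, all simple, with $\mu=e$.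
\item[(b)] For every integer $m\ge0$ and every $N_0\in\{m,m+1,\dots\}\cup\{\infty\}$ there is a spacelike geodesic in an $n$-dimensional stationary manifold with $\mu=m$ and $N=N_0$.
\end{enumerate}
In (a) and (b) one can take $M=\mathbb R^n$, globally hyperbolic and geodesically complete, with $\mathcal Y=\partial_t$ complete and $g$ equal to the Minkowski metric outside the product of the $t$-axis with a compact set.
\end{theorem}

Thus the constraint $0\le\mu\le N\le\infty$ is optimal in every dimension $n\ge3$. Counterexamples to the conjecture exist only among spacelike geodesics in dimension at least three, and they exist in each such dimension.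

The mechanism is visible in the metrics $g_h$, which we treat by hand in Section~\ref{sec:model}: the term $y\,ds$ couples the direction of $\mathcal Y$ to the spatial directions, and through this coupling the negative direction does focus. Section~\ref{sec:normal} shows that the Jacobi equation along any geodesic of a stationary manifold has the same shape. Section~\ref{sec:formula} proves \eqref{eq:formula} by switching the coupling off continuously, and Section~\ref{sec:rest} completes the proof of Theorem~\ref{thm:true}. Sections~\ref{sec:realize} and~\ref{sec:sharp} prescribe the coefficients of the Jacobi equation by a metric on $\mathbb R^n$ and prove Theorem~\ref{thm:sharp}.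

\section{The Maslov index of a path of Lagrangians}\label{sec:maslov}

Let $(W,\omega)$ be a symplectic vector space of dimension $2n$. A subspace is \emph{Lagrangian} if it has dimension $n$ and $\omega$ vanishes on it; two Lagrangians are \emph{transversal} if their intersection is $\{0\}$. Fix a Lagrangian $L_0$ and let $\ell(\tau)$, $\tau\in[a,b]$, be a continuous path of Lagrangians. A \emph{crossing} is an instant $\tau_0$ with $\ell(\tau_0)\cap L_0\ne\{0\}$, and the path is \emph{admissible} if $a$ and $b$ are not crossings.

\emph{Crossing form.} If $\ell$ is $C^1$, the crossing form at $\tau_0$ is the quadratic form $v_0\mapsto\omega(\dot v(\tau_0),v_0)$ on $\ell(\tau_0)\cap L_0$, where $v$ is any $C^1$ curve with $v(\tau)\in\ell(\tau)$ and $v(\tau_0)=v_0$. Differentiating $\omega(v,\tilde v)\equiv0$ for two such curves shows that the choice does not matter. For the path of a geodesic take $v=(J,J')$ with $J(T)=0$: then $\omega(\dot v,v)=g(J',J')-g(J'',J)=g(J',J')$ at $T$, which is \eqref{eq:crossgeo}.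

\emph{Charts.} Let $L^*$ be a Lagrangian transversal to $L_0$ and to $\ell(\tau)$ for all $\tau$ in an interval. Then $\ell(\tau)=\{x+\phi_\tau x: x\in L_0\}$ for linear maps $\phi_\tau:L_0\to L^*$. Put $B(\tau)(x,x')=\omega(\phi_\tau x,x')$. Expanding $\omega(x+\phi_\tau x,x'+\phi_\tau x')=0$ shows that $B(\tau)$ is symmetric, and $\ker B(\tau)=\ker\phi_\tau=\ell(\tau)\cap L_0$ because $\omega$ pairs $L^*$ and $L_0$ nondegenerately. In the $C^1$ case the choice $v(\tau)=x+\phi_\tau x$ shows that the crossing form is the restriction of $\dot B(\tau_0)$ to $\ker B(\tau_0)$.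

The Maslov index assigns to every admissible continuous path an integer $\mu_{L_0}(\ell)$ with the following properties; see \cite{RS}. Here $\operatorname{sgn}$ is the signature, the number of positive minus the number of negative squares.
\begin{enumerate}
\item[(M1)] \emph{Homotopy.} It is constant along a continuous family of admissible paths.
\item[(M2)] \emph{Additivity.} It is additive under concatenation of admissible paths.
\item[(M3)] \emph{Naturality.} $\mu_{\Phi L_0}(\Phi\ell)=\mu_{L_0}(\ell)$ for a symplectic isomorphism $\Phi$.
\item[(M4)] \emph{Normalization.} If $\ell$ is $C^1$ and all crossing forms are nondegenerate, it is the sum of their signatures.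
\item[(M5)] \emph{Localization.} If $\ell$ lies in one chart, it equals $\pm\frac12\big(\operatorname{sgn}B(b)-\operatorname{sgn}B(a)\big)$ with a universal sign. We use only the absolute value.
\end{enumerate}

\begin{lemma}\label{lem:maslov}
\begin{enumerate}
\item[(a)] Every $\tau_0\in[a,b]$ has a neighborhood on which $\ell$ lies in one chart.
\item[(b)] A path without crossings has index $0$.
\item[(c)] A nondegenerate crossing of a $C^1$ path, admissible or not, is isolated. If all crossings are nondegenerate, they are finitely many.
\item[(d)] Let $[a,b]\subset[0,1]$ and let $\Phi_\tau:W\to\widetilde W$, $\tau\in[0,1]$, be a continuous family of symplectic isomorphisms with $\Phi_\tau L_0=\widetilde L_0$ for all $\tau$. If $\ell$ is admissible, then the path $\Phi_\tau\ell(\tau)$ has index $\mu_{L_0}(\ell)$ relative to $\widetilde L_0$.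
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Transversality is an open condition, so we need a Lagrangian transversal to $L_0$ and to $\ell(\tau_0)$. Choose coordinates $(x,\xi)\in\mathbb R^n\oplus\mathbb R^n$ with $\omega=x_1\cdot\xi_2-\xi_1\cdot x_2$ and $L_0=\{x=0\}$. For real $c$, $L_c^*=\{\xi=cx\}$ is a Lagrangian transversal to $L_0$. Arrange the $x$- and $\xi$-components of a basis of $\ell(\tau_0)$ as the columns of matrices $X$ and $\Xi$; then $X^T\Xi=\Xi^TX$, and $L^*_c$ is transversal to $\ell(\tau_0)$ if and only if $\det(\Xi-cX)\ne0$. This polynomial in $c$ is nonzero at $c=i$, because $(\Xi+iX)^T(\Xi-iX)=\Xi^T\Xi+X^TX$ is positive definite. So all but finitely many real $c$ work.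

(b) The family $\tau\mapsto\ell(a+\lambda(\tau-a))$, $\lambda\in[0,1]$, consists of admissible paths and joins $\ell$ to a constant path, whose index is $0$ by (M4).

(c) Work in a chart near $\tau_0$ and suppose that crossings $\tau_k\ne\tau_0$ tend to $\tau_0$. Take $x_k\in\ker B(\tau_k)$ of norm one for an auxiliary norm, with $x_k\to x$ along a subsequence. Then $0\ne x\in\ker B(\tau_0)$, and for $x'\in\ker B(\tau_0)$
\[
0=\frac{B(\tau_k)-B(\tau_0)}{\tau_k-\tau_0}(x_k,x')\longrightarrow\dot B(\tau_0)(x,x').
\]
So the crossing form at $\tau_0$ is degenerate. The second statement follows because the set of crossings is compact.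

(d) Since $\Phi_{\lambda\tau}\ell(\tau)\cap\widetilde L_0=\Phi_{\lambda\tau}(\ell(\tau)\cap L_0)$, the paths $\tau\mapsto\Phi_{\lambda\tau}\ell(\tau)$, $\lambda\in[0,1]$, are admissible. Apply (M1), and (M3) for $\Phi_0$.
\end{proof}

By (M2) and (b), the Maslov index of a geodesic does not depend on $\varepsilon$, and it equals $\mu_{L_0}(\ell|_{[\varepsilon,T']})$ whenever $\varepsilon<T'$ and $[T',1]$ contains no conjugate instant.

\section{A three-dimensional family}\label{sec:model}

For a Riemannian metric $g_0$, a function $\beta>0$ and a one-form $\alpha$ on a manifold $S$, the metric $g_0-\beta(dt+\alpha)^2$ on $\mathbb R\times S$ is stationary. If $\alpha=d\varphi$ is exact, the new coordinate $t+\varphi$ removes it. When $\dim S=1$ this can always be done locally; when $\dim S=2$ the form $y\,ds$ cannot be removed, since $d(y\,ds)\ne0$. The metrics $g_h$ combine this form with a flat $g_0$ and a free function $\beta=1/h(s)$.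

Put $c=\sqrt{12}$. The coefficients of $g_h$ do not depend on $t$ and $g_h(\partial_t,\partial_t)=-1/h<0$, so $\partial_t$ is a timelike Killing field. Geodesics are the solutions of the Euler--Lagrange equations of $\frac12(\dot s^2+\dot y^2)-\frac1{2h(s)}(\dot t+cy\dot s)^2$. In terms of the momentum $P=-\frac1{h(s)}(\dot t+cy\dot s)$ conjugate to $t$ they read
\[
\dot P=0,\qquad \ddot y=cP\dot s,\qquad \ddot s=-cP\dot y+\tfrac12h'(s)P^2,\qquad \dot t+cy\dot s=-h(s)P .
\]
The curve $\gamma$ solves them with $P=0$, and $g_h(\gamma',\gamma')=1$. Differentiate these equations along a family of geodesics containing $\gamma$, write the variation field as $J=f\partial_t+\sigma\partial_s+\eta\partial_y$, and let $C$ be the derivative of the constant $P$. Since $P=0$, $y=0$ and $\dot s=1$ on $\gamma$, we obtain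
\begin{equation}\label{eq:modeljac}
\sigma''=0,\qquad \eta''=cC,\qquad f'=-h(\tau)C-c\,\eta,\qquad C\in\mathbb R\text{ constant}.
\end{equation}
So every Jacobi field solves \eqref{eq:modeljac}. The fields $J$ solving \eqref{eq:modeljac} for some $C$ form a space of dimension six, with parameters $f(0),\sigma(0),\sigma'(0),\eta(0),\eta'(0),C$, and so do the Jacobi fields; hence the two spaces coincide.

\begin{proposition}\label{prop:model}
Along $\gamma$ there are no reduced instants, and
\[
F(T)=\int_0^Th(\tau)\,d\tau-T^3 .
\]
The conjugate instants are the zeros of $F$ in $(0,1]$; they are simple, and at such an instant the crossing form takes the value $-F'(T)$ on $J_T$.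
\end{proposition}

\begin{proof}
At an instant where $J$ vanishes, the components of the covariant derivative $J'$ are the ordinary derivatives $f',\sigma',\eta'$, because the Christoffel terms are linear in $J$. Along $\gamma$ the metric is $ds^2+dy^2-\frac1h\,dt^2$. So if $J(0)=0$, then $g_h(J'(0),\partial_t)=-f'(0)/h(0)=C$.

Let $J(0)=0$ and $J(T)\in\mathbb R\,\partial_t$, that is, $\sigma(T)=\eta(T)=0$. Then $\sigma\equiv0$, $\eta=\frac{cC}2\tau(\tau-T)$, and
\[
f(T)=-C\int_0^Th\,d\tau-\frac{c^2C}{2}\Big(\frac{T^3}3-\frac{T^3}2\Big)=-C\Big(\int_0^Th\,d\tau-\frac{c^2T^3}{12}\Big).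
\]
If $C=0$ then $\eta\equiv0$, $f'\equiv 0$ and $J=0$, so $T$ is not a reduced instant. The case $C=1$ gives $J_T$ and the formula for $F$, since $c^2=12$. The description of the conjugate instants is \eqref{eq:criterion}. At a conjugate instant, $J_T'(T)$ has components $f'=-h(T)$, $\sigma'=0$, $\eta'=cT/2$, so
\[
g_h(J_T',J_T')=\frac{c^2T^2}4-\frac{h(T)^2}{h(T)}=3T^2-h(T)=-F'(T).\qedhere
\]
\end{proof}

The formula for $F$ shows what the heuristic of the introduction misses. A neighboring geodesic with small momentum $P\ne0$ drifts in the $t$-direction at rate $-hP$; this alone would give $F=\int h>0$ and no focusing, as for a product. But the momentum also bends the geodesic in the $y$-direction, and an excursion in $y$ that returns to the axis at $\tau=T$ shifts $t$ by $T^3P$, in the opposite direction. The instant is conjugate when the two shifts cancel. The only constraints on $F$ are $F(0)=0$ and $F'+3T^2>0$, so its zero set can be prescribed almost at will.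

\begin{proof}[Proof of Theorem~\ref{thm:counter}(a)]
We have $h(s)=6(s-\frac16)^2+\frac1{18}>0$ and
\[
F(T)=2T^3-T^2+\tfrac29T-T^3=T\big(T-\tfrac13\big)\big(T-\tfrac23\big).
\]
So the conjugate instants are $\frac13$ and $\frac23$. From $F'(T)=3T^2-2T+\frac29$ we get $F'(\frac13)=-\frac19$ and $F'(\frac23)=\frac29$: the crossing form is positive definite at $\frac13$ and negative definite at $\frac23$. By (M4), $\mu=1-1=0$.
\end{proof}

The cancellation is not an accident of this $h$. Since $F(0)=0$ and $F'(0)=h(0)>0$, the function $F$ starts positive. If all its zeros are simple, the signs of $-F'$ at consecutive zeros are $+,-,+,\dots$, so $\mu=0$ if $F(1)>0$ and $\mu=1$ if $F(1)<0$, however large $N$ is. This is formula \eqref{eq:formula} with $n_0=0$. For part (b) we need functions with a prescribed zero set.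

\begin{lemma}\label{lem:whitney}
\begin{enumerate}
\item[(a)] (Whitney.) Every closed set $K\subset\mathbb R$ is the zero set of a smooth function $\rho\ge0$ on $\mathbb R$.
\item[(b)] If $K\subset(0,1)$ is compact and nonempty and $e\in\{0,1\}$, there is a smooth function $\rho_e$ on $\mathbb R$ with zero set $K$, positive on $[0,\min K)$, with $(-1)^e\rho_e(1)>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $\mathbb R\setminus K$ as a countable union of bounded open intervals $I_k$, choose smooth $\psi_k\ge0$ positive exactly on $I_k$, and put $\rho=\sum_k2^{-k}\psi_k/\|\psi_k\|_{C^k}$; the series converges with all its derivatives. (b) Take $\rho_0=\rho$ and $\rho_1(T)=(k_0-T)\rho(T)$ for some $k_0\in K$.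
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}(b)]
We prescribe $F$ and solve for $h$. Let $G(T)=\delta\,T\rho_e(T)$ with $\delta>0$, so that $G'=\delta(\rho_e+T\rho_e')$. We need $h_0:=G'+3T^2$ to be positive on $[0,1]$. Near $0$ the term $3T^2$ does not help, but $\rho_e+T\rho_e'$ is positive at $0$, hence on an interval $[0,\tau_0]$ independent of $\delta$. On $[\tau_0,1]$ we have $|G'|<3\tau_0^2\le3T^2$ for $\delta$ small. So $h_0>0$ on $[0,1]$, hence on an open interval $I\supset[0,1]$. Let $h=\chi h_0+1-\chi$, where $\chi$ is smooth with values in $[0,1]$, has compact support in $I$ and equals $1$ on $[0,1]$. Then $h>0$ on $\mathbb R$, and $F=G$ on $[0,1]$. By Proposition~\ref{prop:model} the conjugate instants are the points of $K$, all simple.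

Up to here the argument is self-contained, and it refutes the first claim of the conjecture. The zeros of $F$ are now degenerate, so (M4) does not give the index. We use Theorem~\ref{thm:true}(i), whose proof below is independent of this section: $n_0=0$, $T'=1$ and $(-1)^eF(1)>0$, so $\mu=e$ by \eqref{eq:formula}.
\end{proof}

\section{Normal form of the Jacobi equation}\label{sec:normal}

Let $\gamma$ be any geodesic of a stationary manifold. The system \eqref{eq:modeljac} has three parts: a conserved constant $C$, a second-order equation in a positive definite space with a source proportional to $C$, and a first-order equation for the component along $\mathcal Y$. We show that this structure is general. The constant is $C=\omega\big((Y,Y'),(J,J')\big)=g(J',Y)-g(J,Y')$. We look for coordinates on $V\oplus V$, depending on $\tau$, that contain $C$, put $\omega$ in standard form and send $L_0$ to a fixed subspace; by Lemma~\ref{lem:maslov}(d) such coordinates do not change the Maslov index.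

Put $\beta=-g(Y,Y)>0$ and $d=n-1$. Since $Y$ is timelike, $g$ is positive definite on $Y^\perp$. Take an orthonormal basis $e_1(0),\dots,e_d(0)$ of $Y(0)^\perp$ and solve the linear equations
\[
e_i'=\frac{u_i}\beta\,Y,\qquad u_i=g(Y',e_i).
\]
Then $g(e_i,Y)'=-u_i+u_i=0$, and $g(e_i,e_j)'=0$ because $e_i'$ and $e_j'$ are multiples of $Y$. So $e_1,\dots,e_d$ is an orthonormal frame of $Y^\perp$ along $\gamma$, parallel for the connection induced on $Y^\perp$. For $(v,v')\in T_{\gamma(\tau)}M\oplus T_{\gamma(\tau)}M$ let $\Phi_\tau(v,v')=(f,w,C,\pi)\in\mathbb R\oplus\mathbb R^d\oplus\mathbb R\oplus\mathbb R^d$ be given by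
\[
f=-\tfrac1\beta\,g(v,Y),\quad w_i=g(v,e_i),\quad C=g(v',Y)-g(v,Y'),\quad \pi_i=g(v',e_i)-fu_i .
\]
Thus $v=fY+\sum w_ie_i$. The correction $-fu_i$ in $\pi_i$ is chosen so that $\Phi_\tau(Y,Y')=(1,0,0,0)$ for all $\tau$; the known solution $Y$ becomes constant, and $f$ drops out of the right-hand sides of the equations. On $\mathbb R^{2d+2}$ put
\[
\widetilde\omega(v_1,v_2)=f_1C_2-f_2C_1+w_1\cdot\pi_2-w_2\cdot\pi_1,\qquad \widetilde L_0=\{f=0,\ w=0\}.
\]

\begin{proposition}\label{prop:normal}
The maps $\Phi_\tau$ are symplectic isomorphisms with $\Phi_\tau L_0=\widetilde L_0$. Let $S_{ij}=g(Re_j,e_i)$ and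
\[
h=\frac1\beta>0,\qquad p=\frac{2u}\beta,\qquad Q=S+\frac3\beta\,uu^T ,
\]
so that $Q$ is symmetric. Then $J\mapsto\Phi_\tau(J,J')$ is a bijection from the Jacobi fields onto the solutions of
\begin{equation}\label{eq:normal}
f'=-(hC+p\cdot w),\qquad w'=\pi,\qquad C'=0,\qquad \pi'=Qw+Cp .
\end{equation}
\end{proposition}

\begin{proof}
From $v_1=f_1Y+\sum w_{1,i}e_i$, $g(Y,v_2')=C_2+g(v_2,Y')$ and $g(v_2,Y')=f_2\,g(Y,Y')+u\cdot w_2$ we get
\[
g(v_1,v_2')=f_1C_2+f_1f_2\,g(Y,Y')+f_1\,u\cdot w_2+f_2\,u\cdot w_1+w_1\cdot\pi_2 .
\]
The three middle terms together are symmetric in the indices $1,2$, so antisymmetrization gives $\omega=\Phi_\tau^*\widetilde\omega$. A linear map preserving nondegenerate forms is injective, so $\Phi_\tau$ is an isomorphism; and $v=0$ if and only if $f=0$ and $w=0$.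

Let $J=fY+\sum w_ie_i$ be a Jacobi field. First, $C'=g(RJ,Y)-g(J,RY)=0$. Second, $w_i'=g(J',e_i)+\frac{u_i}\beta g(J,Y)=g(J',e_i)-fu_i=\pi_i$. Third, differentiating the decomposition of $J$,
\[
J'=f'Y+fY'+\sum w_i'e_i+\frac{u\cdot w}\beta\,Y,\qquad\text{so}\qquad g(J'-fY',Y)=-\beta f'-u\cdot w .
\]
Since $g(J,Y')=f\,g(Y,Y')+u\cdot w$, this gives $C=-\beta f'-2u\cdot w$, which is the equation for $f'$. Finally,
\[
\pi_i'=g(RJ,e_i)+g(J',e_i')-f'u_i-fu_i' .
\]
For $J=Y$ this reads $0=g(RY,e_i)+g(Y',e_i')-u_i'$. Subtracting $f$ times this identity,
\[
\pi_i'=(Sw)_i+\frac{u_i}\beta\,g(J'-fY',Y)-f'u_i=(Sw)_i-\frac{u_i\,(u\cdot w)}\beta-2f'u_i ,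
\]
and $-2f'u_i=\frac{2u_i}\beta C+\frac{4u_i(u\cdot w)}\beta$ gives $\pi'=Qw+Cp$. So Jacobi fields are mapped injectively to solutions of \eqref{eq:normal}, and both spaces have dimension $2d+2$.
\end{proof}

Let $H(T)=\int_0^Th\,d\tau$, which is positive for $T>0$. A Jacobi field with $J(0)=0$ has $f(0)=0$, $w(0)=0$, $C=g(J'(0),Y(0))$ and
\[
f(T)=-CH(T)-\int_0^Tp\cdot w\,d\tau;
\]
it is determined by the pair $(w,C)$. The conditions \eqref{eq:reduced} say that $C=0$ and $w(0)=w(T)=0$. So the reduced instants are, with multiplicities, the conjugate instants of the system $w''=Qw$ in Euclidean $\mathbb R^d$, which is obtained from \eqref{eq:normal} by setting the conserved quantity equal to zero and forgetting the component along $Y$. If $T$ is not a reduced instant, the field $J_T$ has $C=1$ and $w=w_T$, the unique solution of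
\begin{equation}\label{eq:wT}
w_T''=Qw_T+p,\quad w_T(0)=w_T(T)=0;\qquad\text{hence}\qquad F(T)=H(T)+\int_0^Tp\cdot w_T\,d\tau .
\end{equation}

\section{A formula for the Maslov index}\label{sec:formula}

We prove Theorem~\ref{thm:true}(i). The crossings of $\ell$ may be degenerate and may even fill an interval, so they cannot be counted directly. But in \eqref{eq:normal} the negative block $(f,C)$ and the positive block $(w,\pi)$ interact only through $p$. We replace $p$ by $\lambda p$ and let $\lambda$ run from $0$ to $1$. At $\lambda=0$ all crossings are positive, and by homotopy invariance it remains to count the crossings at the final instant as $\lambda$ varies, which is a one-dimensional problem.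

For $\lambda\in[0,1]$ let $v'=A_\lambda(\tau)v$, $v=(f,w,C,\pi)$, be the system \eqref{eq:normal} with $\lambda p$ in place of $p$. Substituting into $\widetilde\omega$,
\begin{equation}\label{eq:ham}
\widetilde\omega(A_\lambda v_1,v_2)=\pi_1\cdot\pi_2-w_1\cdot Qw_2-hC_1C_2-\lambda\big(C_1\,p\cdot w_2+C_2\,p\cdot w_1\big).
\end{equation}
The right-hand side is symmetric, so $\widetilde\omega(A_\lambda v_1,v_2)+\widetilde\omega(v_1,A_\lambda v_2)=0$ and the flow preserves $\widetilde\omega$. Let $\Lambda_\lambda(T)$ be the image of $\widetilde L_0$ under the flow from $0$ to $T$. It is a Lagrangian depending smoothly on $(\lambda,T)$, and $\Lambda_1(T)=\Phi_T\ell(T)$. The intersection $\Lambda_\lambda(T)\cap\widetilde L_0$ is isomorphic to the space of pairs $(w,C)$ with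
\begin{equation}\label{eq:cross}
w''=Qw+\lambda Cp,\qquad w(0)=w(T)=0,\qquad CH(T)+\lambda\int_0^Tp\cdot w\,d\tau=0 .
\end{equation}

\emph{Step 1: no crossings for small $T$, uniformly in $\lambda$.} Let $(w,C)$ solve \eqref{eq:cross}. Multiply the first equation by $w$, integrate by parts and eliminate $C$ with the last equation. Using $\big(\int_0^Tp\cdot w\big)^2\le T\sup|p|^2\int_0^T|w|^2$ and $H(T)\ge T\min h$,
\[
\int_0^T|w'|^2=-\int_0^Tw\cdot Qw+\frac{\lambda^2}{H(T)}\Big(\int_0^Tp\cdot w\Big)^2\le c_0\int_0^T|w|^2,
\]
where $c_0=\sup|Q|+\sup|p|^2/\min h$. Since $w(0)=0$, the Cauchy--Schwarz inequality gives $|w(\tau)|^2\le T\int_0^T|w'|^2$, so $\int_0^T|w|^2\le T^2\int_0^T|w'|^2$. If $c_0T^2<1$ then $w=0$, and $C=0$ because $H(T)>0$. Fix $\varepsilon>0$ with $c_0\varepsilon^2<1$; then $\Lambda_\lambda(T)$ is transversal to $\widetilde L_0$ for $T\in(0,\varepsilon]$ and all $\lambda$.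

\emph{Step 2: the uncoupled system.} For $\lambda=0$ the last equation in \eqref{eq:cross} forces $C=0$, so the crossings of $T\mapsto\Lambda_0(T)$ are the reduced instants, with the same multiplicities. At a crossing, $f=0$, $w=0$, $C=0$, and by \eqref{eq:ham} the crossing form is $\widetilde\omega(A_0v,v)=|\pi|^2$, which is positive for $v\neq0$. By Lemma~\ref{lem:maslov}(c) there are finitely many reduced instants in $[\varepsilon,1]$, so $n_0<\infty$.

If $1$ is a reduced instant, a number $T'$ as in the theorem exists, because the reduced instants are finitely many and the conjugate instants form a compact set not containing $1$. In both cases $T'$ is neither conjugate nor reduced, so $F(T')\ne0$ by \eqref{eq:criterion}. Shrink $\varepsilon$ so that $\varepsilon<T'$. The path $\Lambda_0|_{[\varepsilon,T']}$ is admissible and has index $n_0$ by (M4). The path $\Lambda_1|_{[\varepsilon,T']}$ has index $\mu$ by Lemma~\ref{lem:maslov}(d) and the remark after it.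

\emph{Step 3: the path $\lambda\mapsto\Lambda_\lambda(T')$.} Write $H=H(T')$ and $F=F(T')$. Since $T'$ is not reduced, the first two conditions in \eqref{eq:cross} give $w=\lambda Cw_{T'}$, and by \eqref{eq:wT} the third becomes
\[
C\big((1-\lambda^2)H+\lambda^2F\big)=0 .
\]
A nonzero solution has $C\ne0$. As $H>0$, there is no crossing if $F>0$. If $F<0$ there is exactly one, at $\lambda_0=\sqrt{H/(H-F)}\in(0,1)$, and the intersection is one-dimensional.

To find the sign of this crossing, let $v_\lambda(\tau)$ solve $v'=A_\lambda v$ with an initial value in $\widetilde L_0$ independent of $\lambda$, chosen so that $v_{\lambda_0}(T')$ spans the intersection. Then $v_\lambda(T')\in\Lambda_\lambda(T')$, and the crossing form is $\widetilde\omega(\partial_\lambda v,v)$ at $(\lambda,\tau)=(\lambda_0,T')$. From $(\partial_\lambda v)'=A_\lambda\partial_\lambda v+(\partial_\lambda A_\lambda)v$ and the invariance of $\widetilde\omega$,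
\[
\frac{d}{d\tau}\,\widetilde\omega(\partial_\lambda v,v)=\widetilde\omega\big((\partial_\lambda A_\lambda)v,v\big)=-2C\,p\cdot w,
\]
where the last equality is the $\lambda$-derivative of \eqref{eq:ham}. Since $\partial_\lambda v=0$ at $\tau=0$, the crossing form equals $-2C\int_0^{T'}p\cdot w=2C^2H/\lambda_0>0$, by the last equation of \eqref{eq:cross}. So the index of this path is $0$ if $F>0$ and $1$ if $F<0$.

\emph{Step 4: the rectangle.} The map $(\lambda,T)\mapsto\Lambda_\lambda(T)$ is continuous on $[0,1]\times[\varepsilon,T']$, and it is transversal to $\widetilde L_0$ at the four corners. The two boundary paths from $(0,\varepsilon)$ to $(1,T')$ are homotopic with fixed endpoints. By (M1) and (M2), the sum of the indices of the sides $T=\varepsilon$ and $\lambda=1$ equals the sum of the indices of the sides $\lambda=0$ and $T=T'$. The side $T=\varepsilon$ has index $0$ by Step 1 and Lemma~\ref{lem:maslov}(b). Hence $0+\mu=n_0+0$ if $F>0$ and $0+\mu=n_0+1$ if $F<0$. This proves Theorem~\ref{thm:true}(i).\qed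

\begin{remark}
The Killing property of $\mathcal Y$ entered only through the fact that $Y$ is a Jacobi field. That $Y$ is timelike was used twice: it makes $Y^\perp$ positive definite, which gives the positive crossing forms of Step 2, and it makes $H>0$, which forces $C=0$ in Steps 1 and 2 and gives the sign in Step 3. Example~\ref{ex:desitter} shows that $\mu\ge0$ fails without such a field.
\end{remark}

\section{The upper bound and the cases where the conjecture holds}\label{sec:rest}

\begin{proof}[Proof of Theorem~\ref{thm:true}(ii)]
We may assume $N<\infty$. Let $T_1<\dots<T_k$ be the conjugate instants, with multiplicities $m_1,\dots,m_k$; all lie in $(\varepsilon,1)$. They may be degenerate, so we use localization instead of (M4). Choose disjoint intervals $[a_i,b_i]\subset[\varepsilon,1]$ with $T_i$ in the interior, on each of which $\ell$ lies in one chart. By (M2) and Lemma~\ref{lem:maslov}(b), $\mu$ is the sum of the indices of the paths $\ell|_{[a_i,b_i]}$. With respect to an auxiliary inner product on $L_0$, the ordered eigenvalues of $B(\tau)$ are continuous on $[a_i,b_i]$ and can vanish only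 at $T_i$, where exactly $m_i$ of them do. So at most $m_i$ eigenvalues have different signs at $a_i$ and $b_i$, and $|\operatorname{sgn}B(b_i)-\operatorname{sgn}B(a_i)|\le2m_i$. By (M5) the $i$-th index has absolute value at most $m_i$, and $\mu\le\sum m_i=N$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:true}(iii)]
Let $J$ be a Jacobi field with $J(0)=J(T)=0$. Then $g(J,\gamma')''=g(RJ,\gamma')=g(J,R\gamma')=0$, so $g(J,\gamma')$ is an affine function with two zeros. Hence $J$ and $J'$ are orthogonal to $\gamma'$.

\emph{$\gamma$ causal.} If $\gamma'$ is timelike, $g$ is positive definite on $\gamma'^\perp$, and $J\neq0$ gives $J'(T)\ne0$ and $g(J'(T),J'(T))>0$. If $\gamma'$ is lightlike, $g$ is positive semidefinite on $\gamma'^\perp$ and vanishes only on $\mathbb R\gamma'$, so we must exclude $J'(T)=a\gamma'(T)$. In that case $J$ and the Jacobi field $a(\tau-T)\gamma'$ have the same value and derivative at $T$, so they coincide; then $J(0)=0$ forces $a=0$ and $J=0$. In both cases all crossing forms are positive definite, so $N<\infty$ by Lemma~\ref{lem:maslov}(c) and $\mu=N$ by (M4). Stationarity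 was not used.

\emph{$\gamma$ constant.} Here $R=0$, the Jacobi fields with $J(0)=0$ are $\tau v$, and $N=\mu=0$.

\emph{$\dim M=2$, $\gamma$ spacelike.} Let $\nu$ be a parallel unit timelike field normal to $\gamma'$. Since $g(R\nu,\gamma')=0$, we have $R\nu=k\nu$ for a function $k$. A field $J$ as above has the form $J=\psi\nu$ with $\psi''=k\psi$. Write $Y=a\gamma'+b\nu$. The $\nu$-component of $Y''=RY$ is $b''=kb$, and $g(Y,Y)=a^2g(\gamma',\gamma')-b^2<0$ shows that $b$ has no zero. The Wronskian $\psi'b-\psi b'$ is constant, equal to $\psi'(0)b(0)$, so $(\psi/b)'=\psi'(0)b(0)/b^2$. If $\psi\not\equiv0$ then $\psi'(0)\ne0$, and $\psi/b$ is strictly monotone, which contradicts $\psi(0)=\psi(T)=0$. So there are no conjugate instants and $N=\mu=0$. The argument needs $\gamma'^\perp$ to be one-dimensional; in Section~\ref{sec:model} the normal space contains $\partial_y$ as well as $\partial_t$.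

\emph{$(M,g)$ real-analytic.} The geodesic, a parallel frame and the Jacobi fields solve analytic differential equations, so they are analytic. The determinant of the map $J'(0)\mapsto J(\tau)$ is an analytic function on $[0,1]$, nonzero on $(0,\varepsilon]$, so it has finitely many zeros.
\end{proof}

\section{Metrics with prescribed Jacobi equation}\label{sec:realize}

To show that Theorem~\ref{thm:true} is sharp we need metrics in which the coefficients $h,p,Q$ are free. The recipe generalizes $g_h$: the function $h$ is the inverse of $-g(\partial_t,\partial_t)$, the vector $p$ enters through the one-form $(p\cdot y)\,ds$, and $Q$ through the second-order term of the spatial metric. These terms matter only near $\gamma$, so they can be cut off, and a thin cutoff keeps the metric under global control. Recall that a \emph{Cauchy hypersurface} is a subset met exactly once by every inextendible timelike curve, and that a time-oriented Lorentzian manifold is globally hyperbolic if and only if it has one.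

\begin{proposition}\label{prop:realize}
Let $n\ge3$, and let $h>0$, $p\in\mathbb R^{n-2}$ and a symmetric $(n-2)\times(n-2)$ matrix $Q$ be smooth functions on $[0,1]$. There is a Lorentzian metric $g$ on $\mathbb R^n=\{(t,s,y):y\in\mathbb R^{n-2}\}$ with the following properties.
\begin{enumerate}
\item[(a)] $\partial_t$ is a complete timelike Killing field; $g$ is geodesically complete, globally hyperbolic, and equal to the Minkowski metric outside the product of the $t$-axis with a compact set. If $h\equiv1$ then $g(\partial_t,\partial_t)\equiv-1$.
\item[(b)] $\gamma(\tau)=(0,\tau,0)$, $\tau\in[0,1]$, is a spacelike geodesic, and $J=f\partial_t+\sigma\partial_s+\sum\eta_i\partial_{y_i}$ is a Jacobi field if and only if, for some constant $C$,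
\begin{equation}\label{eq:realjac}
\sigma''=0,\qquad \eta''=Q\eta+Cp,\qquad f'=-(hC+p\cdot\eta).
\end{equation}
If $J(0)=0$ then $C=g(J'(0),\partial_t)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Extend $h,p,Q$ smoothly to an open interval $I\supset[0,1]$ with $h>0$, and with $h\equiv1$ on $I$ if $h\equiv1$ on $[0,1]$. Let $\chi(s)\in[0,1]$ be smooth with compact support in $I$ and equal to $1$ near $[0,1]$. For $r>0$ let $\zeta(y)\in[0,1]$ be smooth, equal to $1$ for $|y|\le r$ and to $0$ for $|y|\ge2r$. Put $g=g_0-\beta\,(dt+\alpha)^2$ with
\[
g_0=(1+\chi\zeta\,y^TQy)\,ds^2+|dy|^2,\qquad \frac1\beta=1+\chi\zeta\,(h-1),\qquad \alpha=\chi\zeta\,(p\cdot y)\,ds ,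
\]
where $h,p,Q,\chi$ are evaluated at $s$. The function $1/\beta$ is a convex combination of $1$ and $h$, so $\beta$ and $1/\beta$ are bounded independently of $r$. Where $\chi\zeta\neq0$ we have $|y|\le2r$, so $y^TQy=O(r^2)$ and $p\cdot y=O(r)$. Write $x=(s,y)$ and use Euclidean norms. Fix $r$ so small that
\begin{equation}\label{eq:small}
g_0\ge\tfrac12|dx|^2,\qquad \sqrt\beta\,|\alpha|\le\tfrac15 .
\end{equation}

(a) The coefficients of $g$ do not depend on $t$, $g(\partial_t,\partial_t)=-\beta<0$, the flow of $\partial_t$ is translation in $t$, and $g=-dt^2+|dx|^2$ where $\chi\zeta=0$. If $h\equiv1$ then $\beta\equiv1$.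

\emph{Completeness.} Along any geodesic the momentum $P=-\beta(\dot t+\alpha(\dot x))$ and the energy $g_0(\dot x,\dot x)-P^2/\beta$ are constant. Since $1/\beta$ is bounded, $g_0(\dot x,\dot x)$ is bounded, hence so is $|\dot x|$ by \eqref{eq:small}, and so is $\dot t=-P/\beta-\alpha(\dot x)$. On a bounded parameter interval the position and velocity therefore stay in a compact set, and the geodesic extends to all of $\mathbb R$.

\emph{Global hyperbolicity.} A causal vector $(\dot t,\dot x)$ satisfies $\beta(\dot t+\alpha(\dot x))^2\ge g_0(\dot x,\dot x)$, so by \eqref{eq:small}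
\[
\sqrt\beta\,|\dot t|\ge\Big(\frac1{\sqrt2}-\frac15\Big)|\dot x|\ge\frac12|\dot x| .
\]
In particular $\dot t\ne0$, and $\dot t>0$ on the causal cone containing $\partial_t$. So $t$ is strictly monotone along a timelike curve, and $x$ is a Lipschitz function of $t$ with constant $2\sup\sqrt\beta$. If the range of $t$ were bounded above or below, $x$ would have a limit at that end and the curve would be extendible. Hence an inextendible timelike curve meets each slice $\{t=\text{const}\}$ exactly once.

(b) Near $\gamma([0,1])$ we have $\chi=\zeta=1$, and the Lagrangian is $\frac12(1+y^TQy)\dot s^2+\frac12|\dot y|^2-\frac1{2h}\big(\dot t+(p\cdot y)\dot s\big)^2$. The Euler--Lagrange equations are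
\begin{gather*}
\dot P=0,\qquad \ddot y=\dot s^2\,Qy+P\dot s\,p,\qquad \dot t+(p\cdot y)\dot s=-hP,\\
\frac{d}{d\tau}\Big((1+y^TQy)\dot s+P\,p\cdot y\Big)=\tfrac12\dot s^2\,y^TQ'y+P\dot s\,p'\cdot y+\tfrac12h'P^2 .
\end{gather*}
The curve $\gamma$ solves them with $P=0$, $y=0$, $s=\tau$, and $g(\gamma',\gamma')=1$. Terms quadratic in $(y,P)$ do not contribute to the linearization at $\gamma$, which is \eqref{eq:realjac} with $C$ the variation of $P$. The dimension count after \eqref{eq:modeljac}, now with dimension $2n$, identifies its solutions with the Jacobi fields. Along $\gamma$ the metric is $|dx|^2-\frac1h\,dt^2$; if $J(0)=0$, the $\partial_t$-component of $J'(0)$ is $f'(0)=-h(0)C$, so $g(J'(0),\partial_t)=C$.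
\end{proof}

One active spatial direction suffices. From now on $p$ and $Q$ are real-valued functions on $[0,1]$, and we apply Proposition~\ref{prop:realize} to the vector $(p,0,\dots,0)$ and the matrix $\operatorname{diag}(Q,0,\dots,0)$. The next lemma generalizes Proposition~\ref{prop:model}: it expresses $F'$ through the data, so that $F$ can be prescribed.

\begin{lemma}\label{lem:derivative}
In this setting let $\varphi''=Q\varphi$, $\varphi(0)=0$, $\varphi'(0)=1$, and $H(T)=\int_0^Th$.
\begin{enumerate}
\item[(a)] The reduced instants are the zeros of $\varphi$ in $(0,1]$, each of multiplicity one.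
\item[(b)] On every interval in $(0,1]$ where $\varphi\ne0$,
\begin{equation}\label{eq:Fprime}
F'(T)=h(T)-q(T),\qquad q(T)=\Big(\frac1{\varphi(T)}\int_0^Tp\,\varphi\,d\tau\Big)^2 .
\end{equation}
\item[(c)] Suppose $p=0$ on $[0,T]$. If $\varphi(T)=0$ then $T$ is a simple conjugate instant. If $\varphi(T)\ne0$ then $F(T)=H(T)>0$ and $T$ is not conjugate.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $J(0)=0$ and $J(T)\in\mathbb R\,\partial_t$. The components $\sigma,\eta_2,\dots,\eta_{n-2}$ are affine and vanish at $0$ and $T$, so they vanish identically. What remains is $\eta=\eta_1$ with $\eta''=Q\eta+Cp$, $\eta(0)=\eta(T)=0$, and $f(T)=-CH(T)-\int_0^Tp\eta$.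

(a) For $C=0$, $\eta$ is a multiple of $\varphi$, and it determines $J$.

(b) Let $z''=Qz+p$, $z(0)=z'(0)=0$. For $C=1$ and $\varphi(T)\ne0$ we have $\eta=z-\frac{z(T)}{\varphi(T)}\varphi$, so
\[
F(T)=H(T)+\int_0^Tpz-\frac{z(T)}{\varphi(T)}\int_0^Tp\varphi,\qquad F'=h-\Big(\frac z\varphi\Big)'\int_0^Tp\varphi,
\]
because the terms $pz$ and $\frac z\varphi\,p\varphi$ cancel. Finally $(z'\varphi-z\varphi')'=z''\varphi-z\varphi''=p\varphi$ and $z'\varphi-z\varphi'$ vanishes at $0$, so $(z/\varphi)'=\varphi^{-2}\int_0^Tp\varphi$.

(c) Now $\eta$ is a multiple of $\varphi$ on $[0,T]$ and $f(T)=-CH(T)$. So $J(T)=0$ forces $C=0$, and a nonzero such $J$ exists, uniquely up to a factor, if and only if $\varphi(T)=0$. If $\varphi(T)\ne0$, the case $C=1$ gives $F(T)=H(T)$.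
\end{proof}

For $Q=0$ and $p=\sqrt{12}$ we have $\varphi=T$ and $q=3T^2$, as in Section~\ref{sec:model}.

\section{Sharpness}\label{sec:sharp}

In both parts of Theorem~\ref{thm:sharp} we choose scalar functions $h,p,Q$ and take the metric of Proposition~\ref{prop:realize}, which has the global properties required.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
Now $h\equiv1$ is imposed, so the freedom must come from $p$. Take $Q=0$; then $\varphi(T)=T$ and there are no reduced instants. If $\psi$ is a smooth function on $[0,1]$ vanishing near $0$, then $p(T)=\frac1T(T\psi(T))'$ is smooth, $\int_0^Tp\varphi=T\psi(T)$ and $q=\psi^2$. By Lemma~\ref{lem:derivative}(c), $F(T)=T$ for small $T$, so \eqref{eq:Fprime} gives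
\[
F(T)=T-\int_0^T\psi^2\,d\tau,\qquad T\in(0,1].
\]
Let $\kappa=\min K$ and let $\rho_e$ be as in Lemma~\ref{lem:whitney}(b). We want $F=\delta\rho_e$ on $[\frac\kappa2,1]$ for a small $\delta>0$, which requires $\psi^2=1-\delta\rho_e'$ there, and $F>0$ on $(0,\frac\kappa2]$. The difficulty is the matching: $F$ first grows like $T$ and must be brought down to the small value $\delta\rho_e(\frac\kappa2)$. We do this with a bump in $\psi$ whose height is fixed by the intermediate value theorem.

Fix $\delta>0$ with $\delta|\rho_e'|\le\frac12$ on $[0,1]$ and $\delta\rho_e(\frac\kappa4)<\frac\kappa4$. Let $\chi_1$ be smooth with values in $[0,1]$, equal to $0$ for $T\le\frac\kappa4$ and to $1$ for $T\ge\frac{3\kappa}8$, and let $\chi_2\ge0$, $\chi_2\not\equiv0$, be smooth with support in $(\frac{3\kappa}8,\frac\kappa2)$. For $a\ge0$ put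
\[
\psi_a=\chi_1\sqrt{1-\delta\rho_e'}+a\chi_2 .
\]
The integral $\int_0^{\kappa/2}\psi_a^2$ is continuous in $a$ and tends to $\infty$ as $a\to\infty$, while
\[
\int_0^{\kappa/2}\psi_0^2\le\int_{\kappa/4}^{\kappa/2}(1-\delta\rho_e')=\frac\kappa4+\delta\rho_e\Big(\frac\kappa4\Big)-\delta\rho_e\Big(\frac\kappa2\Big)<\frac\kappa2-\delta\rho_e\Big(\frac\kappa2\Big).
\]
So for some $a>0$ the function $\psi=\psi_a$ satisfies $\int_0^{\kappa/2}\psi^2=\frac\kappa2-\delta\rho_e(\frac\kappa2)$, that is, $F(\frac\kappa2)=\delta\rho_e(\frac\kappa2)$. We locate the zeros of $F$, using $F'=1-\psi^2$.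
\begin{itemize}
\item On $(0,\frac\kappa4]$, $F=T>0$.
\item On $[\frac\kappa4,\frac{3\kappa}8]$, $\psi^2\le1-\delta\rho_e'\le\frac32$, so $F'\ge-\frac12$ and $F\ge\frac\kappa4-\frac\kappa{16}>0$.
\item On $[\frac{3\kappa}8,\frac\kappa2]$, $\psi^2\ge1-\delta\rho_e'$, so $F-\delta\rho_e$ is nonincreasing; it vanishes at $\frac\kappa2$, hence $F\ge\delta\rho_e>0$.
\item On $[\frac\kappa2,1]$, $F'=\delta\rho_e'$, hence $F=\delta\rho_e$.
\end{itemize}
So the zero set of $F$ in $(0,1]$ is $K$, and by \eqref{eq:criterion} the conjugate instants are the points of $K$, all simple. Since $n_0=0$, $T'=1$ and $(-1)^eF(1)>0$, formula \eqref{eq:formula} gives $\mu=e$.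
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
We use an initial stretch of the geodesic, with the coupling $p$ switched off, to produce $m$ conjugate instants of Riemannian type, and the final stretch, with the coupling switched on, to produce $N_0-m$ further ones at which $F$ touches zero without changing sign.

Let $\Omega=(m+\frac12)\pi$ and $Q=-\Omega^2$, so $\varphi(T)=\Omega^{-1}\sin\Omega T$. Its zeros in $(0,1]$ are $\tau_j=\frac{2j}{2m+1}$, $1\le j\le m$, all less than $1$. Put $\tau_0=0$. By Lemma~\ref{lem:derivative}(a), $n_0=m$ and $1$ is not a reduced instant. Choose $\tau_m<T_1<T_2<1$, a smooth $p$ with $p=0$ on $[0,T_1]$ and $p>0$ on $(T_1,1]$, and a compact set $K'\subset(T_2,1)$ with $N_0-m$ elements: empty if $N_0=m$, infinite if $N_0=\infty$. The function $q$ of \eqref{eq:Fprime} is smooth on $(\tau_m,1]$, vanishes on $(\tau_m,T_1]$, and is positive on $(T_1,1]$ because $\varphi$ has a constant sign on $(\tau_m,1]$. Extend it by $0$ to a smooth function on $[0,1]$. Let $\tilde\rho\ge0$ be smooth with zero set $K'$ (Lemma~\ref{lem:whitney}(a)), let $\chi_3$ be smooth with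 values in $[0,1]$, equal to $1$ on $[0,T_2]$ and to $0$ on $K'$, and put $\rho=\chi_3+(1-\chi_3)\tilde\rho$. Then $\rho\ge0$ has zero set $K'$ and equals $1$ on $[0,T_2]$. Define
\[
h=(\delta\,T\rho)'+q,\qquad\delta>0 .
\]
On $[0,T_2]$, $h=\delta+q\ge\delta$. On $[T_2,1]$, $q$ has a positive minimum, so $h>0$ for $\delta$ small.

By Lemma~\ref{lem:derivative}(c), the conjugate instants in $(0,T_1]$ are $\tau_1,\dots,\tau_m$, each simple, and $F(T_1)=H(T_1)=\delta T_1$. On $[T_1,1]$ we have $\varphi\ne0$ and $F'=h-q=(\delta\,T\rho)'$, so $F(T)=\delta\,T\rho(T)$. By \eqref{eq:criterion} the conjugate instants in $(T_1,1]$ are the points of $K'$, each simple. Hence $1$ is not conjugate and $N=m+(N_0-m)=N_0$. Since $T'=1$ and $F(1)=\delta\rho(1)>0$, formula \eqref{eq:formula} gives $\mu=n_0=m$.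
\end{proof}

\begin{thebibliography}{9}

\bibitem{JMP}
Miguel Angel Javaloyes, Antonio Masiello, Paolo Piccione,
\emph{Pseudo focal points along Lorentzian geodesics and Morse index},
arXiv:0711.3032 (2007).

\bibitem{RS}
Robbin, Salamon,
\emph{The Maslov index for paths},
Topology 32 (1993).

\end{thebibliography}
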